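# The surface $SL_2(\mathbb C)/N$ and holomorphic $SL_2(\mathbb C)$-actions on $\mathbb C^4$

## 1. Square roots of $-1$ up to sign, and the guess that their symmetry extends

Here is a guess. Let $G=SL_2(\mathbb C)$ and let $X$ be the surface $G/N$, where $N$ is the normalizer of a one-dimensional torus. The surface $X$ sits in $\mathbb C^4$ as a closed algebraic surface, and $G$ acts on $X$. The action never extends to an algebraic action on $\mathbb C^4$. But holomorphic automorphisms are far more plentiful than algebraic ones: already $(z,w)\mapsto(z,e^zw)$ is a holomorphic automorphism of $\mathbb C^2$ that is not algebraic. So one guesses that, after a suitable choice of embedding, the action does extend holomorphically to $\mathbb C^4$. We will test this guess, lose confidence in it, and then refute it.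

First the objects. The problem, from Gene Freudenburg, "A note on smooth $SL_2$-surfaces", arXiv:2411.15879 (2024), starts with
$$Y=\operatorname{Spec}\mathbb C[x_0,x_1,x_2]/(2x_0x_2-x_1^2-1)\subset\mathbb A^3,$$
on which $G$ acts through its irreducible module of dimension $3$, and with the involution $\mu(x_i)=-x_i$. Put $X=Y/\langle\mu\rangle$.

Let us make this concrete. The irreducible module of dimension $3$ is $\mathfrak{sl}_2$ with $G$ acting by conjugation. The linear $G$-action preserves $Y$, so it multiplies the polynomial $2x_0x_2-x_1^2-1$ by a constant; comparing constant terms, $2x_0x_2-x_1^2$ is $G$-invariant. By Schur's lemma an irreducible module carries at most one invariant quadratic form up to scalars, and $\det$ is one on $\mathfrak{sl}_2$. After rescaling the identification,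
$$Y=\{A\in\mathfrak{sl}_2:\det A=1\}=\{A\in\mathfrak{sl}_2:A^2=-1\},\qquad \mu(A)=-A ,$$
where the second equality is Cayley–Hamilton. So a point of $X$ is a pair $\{\pm A\}$ of traceless square roots of $-1$. Throughout we use the matrices
$$I=\begin{pmatrix} i&0\\0&-i\end{pmatrix},\quad J=\begin{pmatrix}0&1\\-1&0\end{pmatrix},\quad K=IJ=\begin{pmatrix}0&i\\ i&0\end{pmatrix},$$
which satisfy $I^2=J^2=K^2=-1$, $IJ=K=-JI$, and hence $JK=I=-KJ$, $KI=J=-IK$. They form a basis of $\mathfrak{sl}_2$, and $\det(z_1I+z_2J+z_3K)=z_1^2+z_2^2+z_3^2$.

Every $A$ with $A^2=-1$ and trace $0$ is diagonalizable with eigenvalues $\pm i$; scaling one eigenvector, we can conjugate it to $I$ by an element of $SL_2$. So $G$ is transitive on $Y$. The stabilizer of $I$ is its centralizer, the diagonal torus $T$. The stabilizer of $\{\pm I\}$ is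
$$N=T\cup JT,$$
because $JIJ^{-1}=-I$. This is the normalizer of $T$ in $G$. So $X\cong G/N$, with base point $\{\pm I\}$.

The following facts are known: $X$ has a closed algebraic embedding in $\mathbb A^4$ but none in $\mathbb A^3$; and no closed algebraic embedding $X\hookrightarrow\mathbb A^4$ is equivariant for any algebraic $G$-action on $\mathbb A^4$. The question is: are there a closed algebraic embedding $X\subset\mathbb C^4$ and a holomorphic action of $G$ on $\mathbb C^4$, by holomorphic automorphisms, which preserves $X$ and restricts to the given action on $X$?

Recall that the isotropy group of a point $x$ is $G_x=\{g: gx=x\}$, and $G_{gx}=gG_xg^{-1}$. If the answer were yes, then $\{\pm I\}\in X\subset\mathbb C^4$ would be a point with isotropy group exactly $N$. So the guess demands, at the least, a holomorphic action on $\mathbb C^4$ with $N$ among its isotropy groups.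

## 2. $N$-fixed binary forms: linear actions in dimensions up to 5

The simplest actions are linear. Let $V_d$ be the irreducible module of binary forms of degree $d$ in the coordinate forms $u,v$, of dimension $d+1$; every $G$-module is a direct sum of such modules. With $(gf)(p)=f(g^{-1}p)$, the element $\operatorname{diag}(t,t^{-1})$ sends $u\mapsto t^{-1}u$, $v\mapsto tv$, and $J$ sends $u\mapsto -v$, $v\mapsto u$. So
$$\operatorname{diag}(t,t^{-1})\cdot u^av^{d-a}=t^{\,d-2a}\,u^av^{d-a},\qquad J\cdot uv=-uv. \tag{1}$$
A $T$-fixed form is a multiple of $(uv)^{d/2}$, with $d$ even, and $J$ multiplies this by $(-1)^{d/2}$. Hence $V_d^N\neq0$ exactly when $4\mid d$.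

A module of dimension at most $4$ is a sum of copies of $V_0,V_1,V_2,V_3$. Its $N$-fixed vectors lie in the trivial summands, so they are $G$-fixed, and no point has isotropy group $N$. Changing a linear action by a holomorphic change of coordinates of $\mathbb C^4$ does not change its isotropy groups, so wiggling the embedding does not help here.

In dimension $5$ things change: $u^2v^2\in V_4$ is fixed by $N$. If $g$ fixes $u^2v^2$, then by unique factorization $g$ permutes the two lines $\mathbb Cu,\mathbb Cv$, so $g\in N$. So its isotropy group is exactly $N$.

The guess fails for every linear action on $\mathbb C^4$ and comes true one dimension later. The truth is that it fails for every holomorphic action on $\mathbb C^4$. Call a space acyclic if $H^*(\,\cdot\,;\mathbb F_2)\cong H^*(\mathrm{pt};\mathbb F_2)$; in particular it is then nonempty and connected. Manifolds are Hausdorff and second countable.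

**Theorem 1.** Let $Z$ be a complex manifold, $\dim_{\mathbb C}Z\le4$, with $H^*(Z;\mathbb F_2)\cong H^*(\mathrm{pt};\mathbb F_2)$ (for example $Z=\mathbb C^4$). Suppose $G=SL_2(\mathbb C)$ acts holomorphically on $Z$. Then no point of $Z$ has isotropy group equal to the normalizer of a one-dimensional torus.

Since $\mathbb C^4$ is contractible, this answers the question: no. The $G$-action on $X$ cannot be extended holomorphically to $\mathbb C^4$, for any closed algebraic (or even holomorphic) embedding $X\subset\mathbb C^4$. Neither algebraicity nor closedness of the embedding will be used.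

## 3. What the tangent space at $x$ and the fixed set of $N$ cannot see

Suppose $G_x=N$. The first thing to look at is the representation of $N$ on $T_xZ$. It contains the tangent space of the orbit, which is $\mathfrak g/\mathfrak n$, and a complement $W$ of dimension at most $2$. Can one get a contradiction from $T_xZ=\mathfrak g/\mathfrak n\oplus W$ alone? No. For every $2$-dimensional $N$-module $W$, let $N$ act on $G\times W$ by $n(g,w)=(gn^{-1},nw)$. This action is free and proper, so the quotient $G\times_NW$ is a complex manifold of dimension $3+2-1=4$. The group $G$ acts on it by left multiplication. The point $[1,0]$ has isotropy group $N$, because $[g,0]=[1,0]$ means $g\in N$, and the tangent space there is $\mathfrak g/\mathfrak n\oplus W$. So every $W$ occurs; with $W$ trivial we get $X\times\mathbb C^2$. The obstruction must use the global topology of $\mathbb C^4$.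

Topology enters through fixed sets: fixed sets of suitable groups on an acyclic manifold are again acyclic. The obvious set is $Z^N\ni x$. To get a contradiction we want an element outside $N$ that fixes $x$, and for that we would like extra symmetries of the fixed set. The elements of $G$ that act on $Z^N$ for general reasons are those normalizing $N$. But if $gNg^{-1}=N$, then $g$ preserves the identity component $T$ of $N$, so $g\in N$. The group $N$ is its own normalizer and acts trivially on $Z^N$: there is nothing left to act. And acyclicity of $Z^N$ alone is harmless, since in $V_4$ we have $Z^N=\mathbb Cu^2v^2$, a complex line whose nonzero points all have isotropy group $N$.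

The way past this point is to use a smaller group, whose fixed set is larger and whose normalizer is not contained in $N$.

## 4. The quaternion group and the $S_3$ that normalizes it

Let $Q_8=\{\pm1,\pm I,\pm J,\pm K\}\subset N$, and put
$$c=\tfrac12(1+I+J+K),\qquad s=\tfrac1{\sqrt2}(1+I)=\operatorname{diag}(e^{\pi i/4},e^{-\pi i/4}).$$
Both lie in $SU(2)$. We need how they act on $Q_8$ by conjugation.

For $c$, using the quaternion relations,
$$cI=\tfrac12(I-1-K+J)=Jc,\qquad cJ=\tfrac12(J+K-1-I)=Kc,$$
and then $cK=cIJ=JcJ=JKc=Ic$. So conjugation by $c$ sends $I\mapsto J\mapsto K\mapsto I$. Also $c$ has trace $1$ and determinant $1$, so $c^2-c+1=0$ and $c^3=-1$.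

For $s$: it commutes with $I$, and $s^2=I$. Since $JsJ^{-1}=s^{-1}$, also $Js^{-1}J^{-1}=s$, so
$$sJs^{-1}=s\,(Js^{-1}J^{-1})\,J=s^2J=K,\qquad sKs^{-1}=sIJs^{-1}=I\cdot K=-J .$$

So $c$ and $s$ normalize $Q_8$. Let $\Gamma=\langle Q_8,c,s\rangle$.

**Lemma 2.** The group $\Gamma$ acts by conjugation on the three-element set $\{\pm I\},\{\pm J\},\{\pm K\}$, and this induces $\Gamma/Q_8\cong S_3$; here $c$ maps to a $3$-cycle and $s$ to a transposition. Moreover $s\in T\subset N$, but $c\notin N$.

*Proof.* By the formulas, $c$ acts as a $3$-cycle and $s$ as a transposition, so the action is onto $S_3$. The group $Q_8$ acts trivially. Conversely let $g\in\Gamma$ act trivially. Then $gIg^{-1}=\varepsilon_1I$ and $gJg^{-1}=\varepsilon_2J$ with signs $\varepsilon_1,\varepsilon_2$. The elements $1,I,J,K$ induce the sign pairs $(+,+),(+,-),(-,+),(-,-)$, so one of them, $q$, induces the same signs as $g$. Then $q^{-1}g$ commutes with $I$ and $J$, which generate the algebra $M_2(\mathbb C)$. So $q^{-1}g$ is a scalar of determinant $1$, that is $\pm1$, and $g\in Q_8$. In particular $\Gamma$ is finite. Finally $I\in T$ but $cIc^{-1}=J\notin T$, so $c$ does not normalize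 $T$. $\square$

On $X$ itself the picture is striking. In the basis $I,J,K$ of $\mathfrak{sl}_2$, conjugation by $I,J,K$ is $\operatorname{diag}(1,-1,-1)$, $\operatorname{diag}(-1,1,-1)$, $\operatorname{diag}(-1,-1,1)$. If $\{\pm A\}$ is fixed by $Q_8$, then $A$ is an eigenvector of all three, with eigenvalues $\pm1$. The three coordinate axes carry three different joint characters, so $A$ lies on an axis. Thus
$$X^{Q_8}=\bigl\{\{\pm I\},\{\pm J\},\{\pm K\}\bigr\}, \tag{2}$$
three points, which $c$ rotates. If $X$ sits equivariantly in $Z=\mathbb C^4$, these three points lie in $F=Z^{Q_8}$. The plan is: show that $F$ is connected and acyclic, that it has small dimension, and that then $c$ must act trivially on $F$. But $c$ moves $\{\pm I\}$ to $\{\pm J\}$.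

## 5. Involutions on acyclic manifolds

Two facts about a finite group $H$ acting by diffeomorphisms on a manifold $M$ will be used repeatedly. Averaging gives an $H$-invariant Riemannian metric, and for an isometry $h$ fixing $x$ one has $h\exp_x(\xi)=\exp_x(dh_x\xi)$.

**Fact A.** If $x\in M^H$, then near $x$ the set $M^H$ is a submanifold with tangent space $T_xM^H=(T_xM)^H$. If $M$ is complex and $H$ acts holomorphically, it is a complex submanifold.

The first part is read off from $\exp_x$. For the second, take a holomorphic chart $\varphi$ from an $H$-invariant neighborhood of $x$ to $T_xM$ with $\varphi(x)=0$, $d\varphi_x=\mathrm{id}$. Then $\psi(y)=\frac1{|H|}\sum_{h}dh_x^{-1}\varphi(hy)$ is holomorphic and $H$-equivariant, and $d\psi_x=\mathrm{id}$. So $\psi$ is a chart near $x$ in which $H$ acts linearly.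

**Fact B.** If $M$ is connected and a diffeomorphism $\varphi$ of finite order fixes a point $x$ with $d\varphi_x=\mathrm{id}$, then $\varphi=\mathrm{id}$.

Indeed $\varphi$ is an isometry of some metric. The set of $y$ with $\varphi(y)=y$ and $d\varphi_y=\mathrm{id}$ is closed, contains $x$, and is open by the formula for $\exp_y$.

The global input is Smith's theorem. We recall the tool for it. Let $C\cong\mathbb Z/2$ act on $M$.

**Definition (Borel cohomology).** $H_C^*(M)=H^*(M_{hC};\mathbb F_2)$ with $M_{hC}=EC\times_CM$, where $EC$ is a contractible space with free $C$-action; similarly for pairs.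

It is invariant under equivariant homotopy equivalence and has long exact sequences and excision. There is a fibration $M\to M_{hC}\to BC=EC/C$. If $C$ acts trivially, $M_{hC}=BC\times M$. If $C$ acts freely on a manifold, $M_{hC}\simeq M/C$. For example, a point gives $H_C^k(\mathrm{pt})=H^k(BC)=H^k(\mathbb{RP}^\infty)=\mathbb F_2$ for all $k\ge0$, while $S^n$ with the antipodal map gives $H^k(\mathbb{RP}^n)$, which vanishes for $k>n$. So free points are invisible in high degrees and fixed points are not. That is the proof.

**Lemma 3 (Smith).** Let $M$ be an acyclic smooth manifold and $\tau$ a diffeomorphism with $\tau^2=\mathrm{id}$. Then $M^\tau$ is a closed submanifold and is acyclic.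

*Proof.* Put $F=M^\tau$ and $m=\dim M$. If $\tau=\mathrm{id}$ there is nothing to prove, so let $\tau\ne\mathrm{id}$ and $C=\langle\tau\rangle$. By Fact A, $F$ is a closed submanifold; a priori its components might have different dimensions. By Fact B none of them has dimension $m$.

**Step 1.** *We show that $F$ carries all the Borel cohomology of $M$ in degrees above $m$.* Let $U$ be a closed $\tau$-invariant tubular neighborhood of $F$: the image under $\exp$ of a closed disc bundle in the normal bundle of $F$, for an invariant metric, with radius a small positive function on $F$ ($U=\emptyset$ if $F=\emptyset$). Radial contraction is equivariant, so $F\subset U$ is an equivariant homotopy equivalence. Let $V=M\setminus\operatorname{int}U$, a manifold with boundary on which $\tau$ acts freely. Excising the interior of a smaller disc bundle and then pushing along the collar, we get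
$$H^k_C(M,F)\cong H^k_C(M,U)\cong H^k_C(V,\partial V)\cong H^k(V/\tau,\partial V/\tau;\mathbb F_2).$$
Let $k>m$. In the exact sequence of the pair, this last group lies between $H^{k-1}(\partial V/\tau)$ and $H^k(V/\tau)$. Both vanish, since the manifolds have dimensions $m-1<k-1$ and $m<k$. So $H_C^k(M,F)=0$ for all $k>m$, and the exact sequence of $(M,F)$ gives $H^k_C(M)\cong H^k_C(F)$ for $k>m$.

**Step 2.** *We compute both sides.* Since $M$ is acyclic, the spectral sequence of $M\to M_{hC}\to BC$ gives $H_C^k(M)\cong H^k(BC)\cong\mathbb F_2$. Since $\tau$ is trivial on $F$ and $H^*(BC)$ is finite in each degree, Künneth gives, for $k>m$,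
$$H^k_C(F)\cong\bigoplus_{i\le k}H^i(F;\mathbb F_2)\otimes H^{k-i}(BC;\mathbb F_2)\cong\bigoplus_iH^i(F;\mathbb F_2).$$
So $\sum_i\dim H^i(F;\mathbb F_2)=1$. Thus $F\neq\emptyset$, and then $H^0(F)\ne0$ takes up the whole sum. Hence $F$ is acyclic. $\square$

Coefficients matter here. The plane $\mathbb{RP}^2$ has the rational cohomology of a point, but the involution $[x:y:z]\mapsto[-x:y:z]$ fixes the point $[1:0:0]$ and the circle $x=0$, a disconnected set. Of course $H^1(\mathbb{RP}^2;\mathbb F_2)\neq0$.

As a warm-up, Theorem 1 for $\dim Z=2$ is now in reach. If $G_x=N$, the orbit of $x$ is open. Applying Lemma 3 three times, as we do below, shows that $F=Z^{Q_8}$ is acyclic, hence connected. Its tangent space at $x$ is $(\mathfrak g/\mathfrak n)^{Q_8}$, which is $0$, since $I$ acts on $\mathfrak g/\mathfrak n$ as $-1$ (computed in Section 7). So $F=\{x\}$. As $c$ normalizes $Q_8$, it preserves $F$ and fixes $x$, which contradicts $c\notin N$. In dimensions $3$ and $4$ the set $F$ can be larger, and we must understand $S_3$ acting on it.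

## 6. The $3$-cycle acts trivially on the fixed set of $Q_8$

We state the next result for almost complex manifolds, because that costs nothing and will be used in Section 9.

**Definition (almost complex manifold).** A smooth manifold $M$ with a smooth bundle map $\mathcal J:TM\to TM$ such that $\mathcal J^2=-1$. A diffeomorphism preserves $\mathcal J$ if its differential commutes with $\mathcal J$.

A complex manifold with multiplication by $i$ on tangent spaces is an example, and there the diffeomorphisms preserving $\mathcal J$ are the holomorphic automorphisms.

**Proposition 4.** Let $(M,\mathcal J)$ be an acyclic almost complex manifold (for example an acyclic complex manifold) on which $\Gamma$ acts by diffeomorphisms preserving $\mathcal J$ (for example by holomorphic automorphisms). Let $F=M^{Q_8}$. Then $F$ is an acyclic, hence connected, closed submanifold with $\mathcal J$-stable tangent spaces $T_xF=(T_xM)^{Q_8}$ (a complex submanifold in the complex case), and $\Gamma/Q_8\cong S_3$ acts on $F$. Let $x\in F$. If either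

(i) $\dim_{\mathbb C}F\le1$, or

(ii) $sx=x$ and $s$ acts trivially on $T_xF$,

then $c$ acts trivially on $F$; in particular $cx=x$.

*Proof.*

**Step 1.** *We show that $F$ is acyclic, by reaching $Q_8$ through involutions.* The element $-1$ acts on $M$ as an involution, so $M^{\langle-1\rangle}$ is an acyclic closed submanifold by Lemma 3. It is preserved by $I$, which acts on it as an involution because $I^2=-1$; its fixed set there is $M^{\langle I\rangle}$, so this is acyclic. Since $JIJ^{-1}=-I=I^{-1}$, the element $J$ preserves $M^{\langle I\rangle}$, and it acts there as an involution because $J^2=-1\in\langle I\rangle$. Its fixed set is $M^{Q_8}=F$. So $F$ is an acyclic closed submanifold.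

**Step 2.** *We find the tangent spaces and the group acting on $F$.* By Fact A, $T_xF=(T_xM)^{Q_8}$. It is $\mathcal J$-stable, because $Q_8$ acts on $T_xM$ commuting with $\mathcal J$. In the complex case $F$ is a complex submanifold, again by Fact A. As $\Gamma$ normalizes $Q_8$, it preserves $F$, and $Q_8$ acts trivially, so $\Gamma/Q_8\cong S_3$ acts on $F$, preserving $\mathcal J|_{TF}$.

**Step 3.** *We prove case (i), by showing that $F$ is too thin for a faithful $S_3$.* If $\dim F=0$, then $F=\{x\}$ because $F$ is connected, and the claim is clear. Let $\dim_{\mathbb C}F=1$. An almost complex structure in real dimension $2$ is integrable, so $F$ is a connected Riemann surface and $S_3$ acts on it by holomorphic automorphisms. A compact connected surface has $H^2(\,\cdot\,;\mathbb F_2)=\mathbb F_2$; so $F$ is not compact. The fundamental group of a noncompact connected surface is free, and $\operatorname{Hom}(\pi_1(F),\mathbb F_2)=H^1(F;\mathbb F_2)=0$ forces this free group to be trivial. By uniformization $F$ is biholomorphic to $\mathbb C$ or to the unit disc $\mathbb D$.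

A finite group of automorphisms of either one has a fixed point. On $\mathbb C$, automorphisms are affine maps $z\mapsto az+b$, and the barycenter of an orbit is fixed. On $\mathbb D$, automorphisms are isometries of the hyperbolic metric, and the center of the smallest closed hyperbolic disc containing an orbit is fixed. Move the fixed point to $0$. Then the automorphisms in question have the form $z\mapsto az$ (on $\mathbb D$ by the Schwarz lemma), so the group is isomorphic to a finite subgroup of $\mathbb C^*$ and is cyclic.

Hence the image of $S_3$ in $\operatorname{Aut}(F)$ is abelian. So the commutator subgroup of $S_3$, which is generated by the class of $c$, acts trivially on $F$.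

**Step 4.** *We prove case (ii), by showing that one transposition acts trivially.* The map $s|_F$ has finite order, fixes $x$, and has identity differential at $x$. Since $F$ is connected, $s|_F=\mathrm{id}$ by Fact B. So the kernel of the $S_3$-action on $F$ is a normal subgroup that contains a transposition. That is all of $S_3$, and $c$ acts trivially on $F$. $\square$

## 7. The isotropy representation of $N$ and the proof of Theorem 1

Suppose that $x\in Z$ has isotropy group the normalizer of a one-dimensional torus. All such tori are conjugate in $G$; moving $x$ within its orbit we may assume $G_x=N$. Put $\mathfrak g=\mathfrak{sl}_2$ and $\mathfrak n=\operatorname{Lie}N=\operatorname{Lie}T$.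

**Step 1.** *We split $T_xZ$ into orbit directions and a complement.* The differential of $g\mapsto gx$ at $1$ is a complex-linear map $\mathfrak g\to T_xZ$ with kernel $\operatorname{Lie}G_x=\mathfrak n$, and it is $N$-equivariant. So $\mathfrak g/\mathfrak n$ is an $N$-submodule of $T_xZ$. It has a complementary $N$-submodule $W$. To see this, let
$$T_1=T\cap SU(2),\qquad N_1=N\cap SU(2)=T_1\cup JT_1 .$$
The group $N_1$ is compact, so averaging a Hermitian form gives an $N_1$-stable complex complement $W$. It is stable under $\operatorname{Lie}T_1$, and the representation of $N$ is holomorphic, so $W$ is stable under the complex span $\operatorname{Lie}T$ of $\operatorname{Lie}T_1$. As $T$ is connected, $W$ is stable under $T$, and with $J\in N_1$ under $N$. Thus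
$$T_xZ=\mathfrak g/\mathfrak n\oplus W,\qquad \dim W\le4-2=2. \tag{3}$$

**Step 2.** *We compute the tangent space of $F=Z^{Q_8}$ at $x$.* Note $x\in F$, since $Q_8\subset N$. The element $\operatorname{diag}(t,t^{-1})$ acts on $\mathfrak g/\mathfrak n$, which is spanned by the two off-diagonal matrix units, with weights $t^{2}$ and $t^{-2}$. For $I$ we have $t=i$, so $I$ acts as $-1$ and $(\mathfrak g/\mathfrak n)^{Q_8}=0$. By Proposition 4, $T_xF=(T_xZ)^{Q_8}=W^{Q_8}$, and $F$ is connected, so $\dim F=\dim W^{Q_8}$ everywhere.

**Step 3.** *We verify one of the two conditions of Proposition 4.* If $\dim W^{Q_8}\le1$, then $\dim F\le1$, and condition (i) gives $cx=x$.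

The remaining case is $\dim W^{Q_8}=2$. Then $W=W^{Q_8}$, so $J$ acts trivially on $W$. Write $W=\bigoplus_{m\in\mathbb Z}W_m$ as the sum of its $T$-weight spaces. Because $JtJ^{-1}=t^{-1}$ for $t\in T$, we have $JW_m=W_{-m}$. But $J$ acts trivially, so $W_m=W_{-m}$, which forces $W_m=0$ for $m\ne0$. Hence $T$ acts trivially on $W=T_xF$. In particular $s\in T\subset N=G_x$ fixes $x$ and acts trivially on $T_xF$. Condition (ii) gives $cx=x$.

**Step 4.** *We conclude.* In both cases $c\in G_x=N$, which contradicts Lemma 2. This proves Theorem 1. $\blacksquare$

For the question of Section 1: if $X\subset\mathbb C^4$ were $G$-stable with the given action on $X\cong G/N$, the point $\{\pm I\}$ would have isotropy group $N$ in $\mathbb C^4$. Theorem 1 excludes this. So there is no such embedding and action.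

## 8. Binary quartics: where the argument gives way in $\mathbb C^5$

It is instructive to run Section 7 on $Z=V_4$, $x=u^2v^2$, where the conclusion must fail. By (1) the $T$-weights on $V_4$ are $0,\pm2,\pm4$. The orbit directions are $u^3v,uv^3$ (weights $\mp2$), and $W$ is spanned by $u^4,u^2v^2,v^4$. All of $W$ is fixed by $I$, and $J$ exchanges $u^4$ and $v^4$. So
$$F=V_4^{Q_8}=W^{Q_8}=\operatorname{span}(u^2v^2,\;u^4+v^4),$$
of dimension $2$: condition (i) fails. And $s$ fixes $u^2v^2$ but multiplies $u^4+v^4$ by $e^{\pm\pi i}=-1$: condition (ii) fails. The point is that $W^{Q_8}$ is two-dimensional while $W$ itself is larger, and then $J$ need not act trivially on $W$. Indeed $c$ moves $u^2v^2$, since $c\notin N$.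

**Corollary 5.** There are a closed holomorphic embedding $X\hookrightarrow\mathbb C^n$ and a holomorphic $SL_2(\mathbb C)$-action on $\mathbb C^n$ extending the action on $X$ if and only if $n\ge5$. For $n\ge5$ the embedding can be taken algebraic and the action linear.

*Proof.* For $n\le4$ this is Theorem 1 with $Z=\mathbb C^n$. For $n\ge5$ take the module $V_4\oplus\mathbb C^{n-5}$ with trivial second summand, and the orbit of $u^2v^2\in V_4$. Its stabilizer is $N$, by Section 2.

**Step 1.** *We describe the orbit of $uv$ in $V_2$ by an equation.* Claim: $G\cdot uv=\{q\in V_2:\operatorname{disc}q=\operatorname{disc}(uv)\}$. The discriminant is $G$-invariant, which gives one inclusion. Let $\operatorname{disc}q=\operatorname{disc}(uv)\neq0$. Then $q=\ell_1\ell_2$ with independent linear forms. For a suitable $\lambda\in\mathbb C^*$ there is $h\in SL_2(\mathbb C)$ with $hu=\lambda\ell_1$, $hv=\ell_2$, since the determinant of this substitution is proportional to $\lambda$. So $q=\lambda^{-1}h(uv)$ and $\operatorname{disc}q=\lambda^{-2}\operatorname{disc}(uv)$, whence $\lambda=\pm1$. If $\lambda=1$, then $q=h(uv)$. If $\lambda=-1$, then $q=h(-uv)=hJ(uv)$ by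 (1).

**Step 2.** *We show that the orbit of $u^2v^2$ is closed.* It is the image of the closed set of Step 1 under the equivariant map $\sigma:V_2\to V_4$, $q\mapsto q^2$. The components of $\sigma$ are homogeneous of degree $2$ and have $0$ as their only common zero, because $q^2=0$ implies $q=0$. By the Nullstellensatz, $\mathbb C[V_2]$ modulo the ideal generated by these components is finite-dimensional. By the graded Nakayama lemma, $\mathbb C[V_2]$ is then a finite module over the subalgebra generated by the components. So $\sigma$ is a finite morphism and maps closed sets to closed sets.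

**Step 3.** *We identify the orbit with $X$.* In characteristic $0$ the bijective equivariant morphism from $G/N$ to the orbit is an isomorphism. So $X\cong G/N$ is embedded as a closed subvariety of $V_4$, hence of $V_4\oplus\mathbb C^{n-5}\cong\mathbb C^n$, equivariantly for a linear action. $\square$

## 9. $SU(2)$-actions preserving an almost complex structure

All the group elements used, $Q_8$, $c$ and $s$, lie in $SU(2)$. So one may hope to need only the compact group. Note $\Gamma\subset SU(2)$, and recall $T_1=T\cap SU(2)$, $N_1=N\cap SU(2)=T_1\cup JT_1$.

**Theorem 6.** Let $(Z,\mathcal J)$ be an $\mathbb F_2$-acyclic almost complex manifold, $\dim_{\mathbb R}Z\le8$, with a smooth $SU(2)$-action preserving $\mathcal J$. Then $Z^{N_1}=Z^{SU(2)}$.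

*Proof.* Only $Z^{N_1}\subset Z^{SU(2)}$ needs proof. Let $x\in Z^{N_1}$ be not $SU(2)$-fixed, and let $S$ be its isotropy group in $SU(2)$, so $S\supset N_1$.

**Step 1.** *We show that $S=N_1$.* As an $N_1$-module, $\mathfrak{su}_2=\mathfrak t_1\oplus P$ with $\mathfrak t_1=\operatorname{Lie}T_1=\mathbb RI$ and $P=\operatorname{span}_{\mathbb R}(J,K)$. The circle $T_1$ acts on $P$ by nontrivial rotations, so $P$ is irreducible. The subspace $\operatorname{Lie}S$ is $N_1$-stable and contains $\mathfrak t_1$, so it is $\mathfrak t_1$ or $\mathfrak{su}_2$. In the second case $S=SU(2)$ by connectedness, contrary to assumption. So the identity component of $S$ is $T_1$, and $S$ normalizes $T_1$. An element normalizing $T_1$ permutes its two eigenlines, the coordinate axes, hence lies in $N\cap SU(2)=N_1$.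

**Step 2.** *We show that the orbit directions span a complex subspace of dimension $2$.* In Section 7 this was automatic, because the orbit was complex; here the orbit has real dimension $2$. Its tangent space is an $N_1$-stable real plane in $T_xZ$ isomorphic to $\mathfrak{su}_2/\mathfrak t_1\cong P$; call it $P$ again. As $\mathcal J$ commutes with $N_1$, the subspace $P\cap\mathcal JP$ of $P$ is $N_1$-stable, so it is $0$ or $P$. The element $J\in N_1$ acts on $P$ as a reflection, since
$$JJJ^{-1}=J,\qquad JKJ^{-1}=IJ^{-1}=-IJ=-K .$$
If $P=\mathcal JP$, then $\mathcal J|_P$ would commute with this reflection, so it would preserve the reflection's two real eigenlines, and act on each of them by a real number with square $-1$. This is impossible. So $P\cap\mathcal JP=0$, and $P\oplus\mathcal JP$ is a complex $N_1$-submodule of complex dimension $2$. Since $IJI^{-1}=-J$ and $IKI^{-1}=-K$, the element $I$ acts on it as $-1$.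

**Step 3.** *We repeat the case distinction of Section 7.* Averaging a Hermitian form, choose an $N_1$-stable complex complement $W$ of $P\oplus\mathcal JP$ in $T_xZ$; then $\dim_{\mathbb C}W\le2$. For $F=Z^{Q_8}\ni x$, Proposition 4 gives $T_xF=W^{Q_8}$. If $\dim_{\mathbb C}W^{Q_8}\le1$, then $\dim_{\mathbb C}F\le1$ because $F$ is connected, and condition (i) gives $cx=x$. If $\dim_{\mathbb C}W^{Q_8}=2$, then $W=W^{Q_8}$ and $J$ acts trivially on $W$. Let $W_m$ be the weight spaces of the circle $T_1$ on $W$. Then $W_m=JW_m=W_{-m}$, so $W_m=0$ for $m\neq0$ and $T_1$ acts trivially on $W=T_xF$. As $s\in T_1$ fixes $x$, condition (ii) gives $cx=x$.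

**Step 4.** *We conclude.* So $c\in S=N_1\subset N$, which contradicts Lemma 2. $\blacksquare$

**Corollary 7.** Let $SL_2(\mathbb C)$ act holomorphically on an $\mathbb F_2$-acyclic complex manifold $Z$ of dimension $\le4$. Then $Z^N=Z^{SL_2(\mathbb C)}$. Hence every $SL_2(\mathbb C)$-equivariant map $X\to Z$, with no regularity assumed, is constant. Moreover, even the restriction to $SU(2)$ of the action on $X$ does not extend to a smooth action of $SU(2)$ on $\mathbb C^4$ by holomorphic automorphisms, for any embedding of $X$.

*Proof.* Let $x\in Z^N$. Then $x\in Z^{N_1}=Z^{SU(2)}$ by Theorem 6. So $G_x$ is a closed complex Lie subgroup of $G$ containing $SU(2)$. Its Lie algebra is the kernel of a complex-linear map $\mathfrak g\to T_xZ$, so it contains $\mathfrak{su}_2+i\,\mathfrak{su}_2=\mathfrak{sl}_2$, and $G_x=G$. The inclusion $Z^G\subset Z^N$ is clear.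

An equivariant map $X=G/N\to Z$ sends the base point, which is $N$-fixed, into $Z^N=Z^G$. As $G$ is transitive on $X$, the map is constant.

For the last claim, the base point of $X=G/N$ has isotropy group $N\cap SU(2)=N_1$ in $SU(2)$. It is not $SU(2)$-fixed, since $c\in SU(2)$ and $c\notin N$. This would contradict Theorem 6 for $Z=\mathbb C^4$. $\square$

## 10. $\mathbb R^8$ without complex structure, $X\times\mathbb C^2$, and $V_4$: the hypotheses are needed

**Complex structure.** Let $SO(3)$, and through it $SU(2)$, act on $\mathrm{Sym}^2_0(\mathbb R^3)\oplus\mathbb R^3\cong\mathbb R^8$: traceless symmetric matrices, plus a trivial summand. A rotation fixes $(\operatorname{diag}(1,1,-2),0)$ exactly when it preserves the two eigenspaces of the matrix, so the isotropy group is $S(O(2)\times O(1))$. This is the normalizer of $SO(2)$ in $SO(3)$, and its preimage in $SU(2)$ is the normalizer of a maximal torus, hence conjugate to $N_1$. Moving the point in its orbit, we get a point that is fixed by $N_1$ and not by $SU(2)$. So the conclusion of Theorem 6 fails for smooth $SU(2)$-actions on $\mathbb R^8=\mathbb C^4$ that preserve no almost complex structure;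 by Theorem 6, the action just described is one of these.

**$\mathbb F_2$-acyclicity.** It cannot be weakened to $\mathbb Q$-acyclicity. Consider the smooth affine fourfold $X\times\mathbb C^2$, with $G$ acting on the first factor. All its points have isotropy group conjugate to $N$. In the coordinates of Section 1, $Y=\{z\in\mathbb C^3:z_1^2+z_2^2+z_3^2=1\}$. Writing $z=a+ib$ with $a,b$ real, $Y$ is given by $|a|^2-|b|^2=1$ and $a\cdot b=0$. The maps
$$h_t(a+ib)=\sqrt{1+t^2|b|^2}\;\frac a{|a|}+i\,tb,\qquad t\in[0,1],$$
stay in $Y$, since $(1+t^2|b|^2)-t^2|b|^2=1$. Moreover $h_1=\mathrm{id}$, $h_0$ maps $Y$ to the real sphere $S^2$, each $h_t$ is the identity on $S^2$, and $h_t(-z)=-h_t(z)$. So $X=Y/\{\pm1\}$ deformation retracts to $S^2/\{\pm1\}=\mathbb{RP}^2$. Hence $X\times\mathbb C^2$ is $\mathbb Q$-acyclic but not $\mathbb F_2$-acyclic. One sees directly which part of the proof collapses: by (2), $(X\times\mathbb C^2)^{Q_8}$ consists of three disjoint copies of $\mathbb C^2$, and $c$ permutes them cyclically. The fixed set is not connected. At $x=(\{\pm I\},w)$ the element $s$ does fix $x$ and acts trivially on $T_xF$, but it exchanges the other two copies.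

**Dimension.** The bound $4$ is optimal by Corollary 5: in $V_4\cong\mathbb C^5$ the point $u^2v^2$ has isotropy group $N$.
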